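# Nonunimodular zeros of $P(x,x^n)$ as $n\to\infty$

## 1. Zeros and the unit circle: definitions, and the limit question

Throughout, $\mathbb T=\{x\in\mathbb C:|x|=1\}$, and zeros are counted with multiplicity unless "distinct" is said.

**Definition (zero counts).** For a nonzero $P(x)\in\mathbb C[x]$, let $I(P)$, $U(P)$, $O(P)$ be the numbers of zeros with $|x|<1$ (internal), $|x|=1$ (unimodular), $|x|>1$ (external). If $d=\deg P\ge1$, put
$$C(P)=\frac{I(P)+O(P)}{d}=1-\frac{U(P)}{d},$$
the proportion of zeros that are not unimodular.

For example, $P=x(x+1)(x-3)$ has $I=U=O=1$ and $C(P)=2/3$. For a nonzero constant we set $I=U=O=\deg=0$; then $I,U,O,\deg$ are additive over products. The letter $O$ is also Landau's symbol: $O(P)$ with a polynomial inside is a count, while $O(1)$ and $O(1/n)$ are Landau symbols as $n\to\infty$.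

**Definition (self-reciprocal).** A univariate $P$ of degree $d$ is self-reciprocal if $P(x)=x^dP(1/x)$. Its zeros are then closed under $\alpha\mapsto1/\alpha$, so $I(P)=O(P)$ and $C(P)=2O(P)/d$.

For example, $x^2+3x+1$ is self-reciprocal, with one zero inside and one outside.

**Definition (reciprocal, two variables).** $P(x,y)\in\mathbb C[x,y]$ is reciprocal if $x^my^kP(1/x,1/y)=P(x,y)$ for some integers $m,k\ge0$.

The example that will accompany us is
$$P_c(x,y)=y^2+c(x+1)y+x\qquad(c\ge1\text{ real}).$$
Here $xy^2P_c(1/x,1/y)=x+c(1+x)y+y^2=P_c(x,y)$, so $m=1$, $k=2$.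

If $P$ is reciprocal, then $F(x)=P(x,x^n)$ satisfies $F(x)=x^{M}F(1/x)$ with $M=m+nk$. If $F\ne0$, write $F=x^sG$ with $G(0)\neq0$ and $d=\deg G$. Then $G(x)=x^{M-2s}G(1/x)=x^{M-2s-d}\cdot x^dG(1/x)$. Both $G(x)$ and $x^dG(1/x)$ are polynomials with nonzero constant term, so $M-2s=d$ and $G$ is self-reciprocal. This is why reciprocal $P$ produce self-reciprocal polynomials of large degree.

**Definition (branch counts).** Let $P\in\mathbb C[x,y]$ be nonzero and $D=\deg_yP$. For all but finitely many $x=e^{i\theta}$ the polynomial $P(e^{i\theta},y)$ has degree $D$ in $y$. For these $\theta$ let $\nu_P^<(\theta),\nu_P^=(\theta),\nu_P^>(\theta)$ be the numbers of its roots $y$, with multiplicity, with $|y|<1$, $|y|=1$, $|y|>1$. Put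
$$\iota_P=\frac1{2\pi}\int_0^{2\pi}\nu_P^<\,d\theta,\qquad \upsilon_P=\frac1{2\pi}\int_0^{2\pi}\nu_P^=\,d\theta,\qquad \omega_P=\frac1{2\pi}\int_0^{2\pi}\nu_P^>\,d\theta .$$

We shall see in Section 6 that the integrands are step functions off a finite set, so the integrals are finite sums. Clearly $\iota_P+\upsilon_P+\omega_P=D$.

For example, take $P_c$ and $x=e^{i\theta}$ with $|\theta|<\pi$. Substituting $y=e^{i\theta/2}z$ and using $(e^{i\theta}+1)e^{i\theta/2}=e^{i\theta}\cdot2\cos(\theta/2)$, the equation $P_c=0$ becomes
$$z^2+2c\cos(\theta/2)\,z+1=0. \tag{1}$$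
The roots have product $1$. If $c\cos(\theta/2)>1$ they are real and distinct, so one is inside and one outside $\mathbb T$. If $0<c\cos(\theta/2)\le1$, both have modulus $1$. The first case is $|\theta|<2\arccos(1/c)$, so
$$\upsilon_{P_c}=2\Bigl(1-\frac{2}{\pi}\arccos\frac1c\Bigr),\qquad \iota_{P_c}=\omega_{P_c}=\frac2\pi\arccos\frac1c .\tag{2}$$

We shall use these textbook facts. Gauss's lemma: an irreducible $Q\in\mathbb C[x,y]$ with $\deg_yQ\ge1$ is irreducible in $\mathbb C(x)[y]$; in characteristic $0$ it then has no repeated root, so $\operatorname{disc}_yQ$ is not the zero polynomial. Bézout: two nonzero polynomials in $\mathbb C[x,y]$ with no nonconstant common factor have at most the product of their degrees many common zeros in $\mathbb C^2$. Also the implicit function theorem and the monodromy theorem.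

Now the question. Let $P(x,y)$ be nonconstant and reciprocal. Two monomials $x^ay^b$ of $P$ with different exponents stay different after $y=x^n$ once $n>\deg_xP$, so $P(x,x^n)$ is a nonconstant polynomial for large $n$. As $n$ grows, does the proportion of nonunimodular zeros settle down? That is, does
$$\lim_{n\to\infty}C(P(x,x^n))$$
exist? The setting is that of Dragan Stankov, "Approximation of the number of nonunimodular zeros of a self-reciprocal polynomial", arXiv:2509.01015 (2025): existence is known for a certain class of reciprocal $P$ of degree two in $y$, and the conjecture is that the limit exists for every nonconstant reciprocal $P$, with no restriction on the degree in $y$. The conjecture is true, and we shall prove it.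

## 2. Four polynomials computed by hand

For $P=x+y$ we get $F_n=x^n+x=x(x^{n-1}+1)$ for $n\ge2$, so $C=1/n\to0$. The single root $y=-x$ is unimodular for every $x\in\mathbb T$.

For $P=y^2+3y+1$ the roots in $y$ are real and different from $\pm1$, hence never unimodular. A unimodular $x$ has unimodular $x^n$, so $F_n=x^{2n}+3x^n+1$ has no unimodular zero and $C=1$ for all $n$.

For $P=2y-1-x$ (not reciprocal) the root $y=(1+x)/2$ satisfies $|y|<1$ on $\mathbb T$ except at $x=1$. Here $F_n=2x^n-x-1$. If $|x|>1$, then $2|x|^n\ge2|x|>|x|+1$, so there are no external zeros. If $|x|=1$ and $F_n(x)=0$, then $|1+x|=2$, so $x=1$, and this zero is simple since $F_n'(1)=2n-1\ne0$. So $U=1$, $I=n-1$ and $C=1-1/n\to1$. One isolated contact with $\mathbb T\times\mathbb T$ cost a single zero.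

For $P_2=y^2+2(x+1)y+x$ the first values are
$$F_1=3x(x+1),\qquad F_2=x(x+1)(x^2+x+1),\qquad F_3=x(x+1)(x^4-x^3+3x^2-x+1).$$
In the last quartic, dividing by $x^2$ and putting $w=x+1/x$ gives $w^2-w+1=0$, so $w$ is not real and none of the four zeros is unimodular. Hence $C=\frac12,\frac14,\frac56$ for $n=1,2,3$. These values jump about, and a pattern is not obvious.

In the first three cases the limit is the average share of roots $y$ of $P(e^{i\theta},y)$ that are off $\mathbb T$. For $P_2$ this average is $\frac23$ by (2). There is a reason to expect it. Locally $P(x,x^n)=0$ means $x^n=y_j(x)$ for some root $y_j$ of $P(x,\cdot)$. As $x=e^{i\theta}$ moves along an arc on which $|y_j|=1$, the point $x^n$ runs around the circle $n$ times as fast as $x$, and it should meet $y_j(x)$ about once per turn, so about $n/2\pi$ times per unit of $\theta$. On arcs where $|y_j|\ne1$ it never meets $y_j$.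

## 3. The limit formula

**Theorem 1.** Let $P\in\mathbb C[x,y]$ be nonzero with $D=\deg_yP\ge1$, and let $F_n(x)=P(x,x^n)$. As $n\to\infty$,
$$I(F_n)=n\,\iota_P+O(1),\quad U(F_n)=n\,\upsilon_P+O(1),\quad O(F_n)=n\,\omega_P+O(1),\quad \deg F_n=nD+O(1).$$
Hence $C(P(x,x^n))=L(P)+O(1/n)$, where
$$L(P)=1-\frac{\upsilon_P}{D}=\frac1{2\pi D}\int_0^{2\pi}\#\{y:\ P(e^{i\theta},y)=0,\ |y|\ne1\}\,d\theta$$
and roots are counted with multiplicity.

**Corollary 2.** For every nonconstant $P\in\mathbb C[x,y]$, in particular for every nonconstant reciprocal $P$, the limit $\lim_{n\to\infty}C(P(x,x^n))$ exists. Let $y^s$ be the exact power of $y$ dividing $P$. If powers of $x$ are first removed from $P(x,x^n)$, the limit also exists: it is $1-\upsilon_P/(D-s)$ when $s<D$, and when $s=D$ the stripped polynomial does not depend on $n$, so $C$ is constant (if that polynomial is nonconstant; otherwise $C$ is not defined).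

**Proof of Corollary 2 from Theorem 1.** If $D\ge1$, the first claim is Theorem 1. If $D=0$, then $P(x,x^n)=P(x)$ does not depend on $n$. For the stripped version with $s<D$, write $P=y^sP'$ with $P'(x,0)\not\equiv0$. For $n>\deg_xP$ the monomials of $P'$ with positive $y$-exponent become powers $x^e$ with $e\ge n>\deg P'(x,0)$, so the power of $x$ dividing $P'(x,x^n)$ is that dividing $P'(x,0)$, which does not depend on $n$. So we remove $x^{ns+O(1)}$. This leaves $U$ unchanged and makes the degree $n(D-s)+O(1)$; the limit is $1-\upsilon_P/(D-s)$. If $s=D$, then $P=y^sp(x)$, and the stripped polynomial is $p$ with its power of $x$ removed. $\square$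

## 4. Monotone crossings, and how $P_2$ breaks monotonicity

Let us make the heuristic precise. Let $J$ be an arc on which a branch is unimodular, $y_j(e^{i\theta})=e^{i\varphi(\theta)}$ with $\varphi$ smooth. The zeros of $x^n-y_j(x)$ on $J$ are the solutions of
$$h(\theta)=n\theta-\varphi(\theta)\in2\pi\mathbb Z .$$
The sensible first move is to note that on a closed subarc $J'\subset J$ the function $\varphi'$ is bounded, so for $n>\max_{J'}|\varphi'|$ the function $h$ is strictly increasing on $J'$ and hits $2\pi\mathbb Z$ exactly $n|J'|/2\pi+O(1)$ times. Letting $J'$ grow to $J$ gives a lower bound: $\liminf U(F_n)/n\ge\upsilon_P$ for $P$ whose branches are as described. For an upper bound we need to control the zeros near the ends of $J$, and there the argument stops, because $\varphi'$ may be unbounded on $J$, so that no single $n$ makes $h$ increasing on all of $J$.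

This does happen for $P_2$. Use $\theta\in(0,2\pi)$; by (1) both branches are unimodular on $J=(2\pi/3,4\pi/3)$. (The derivation of (1) is valid for all real $\theta$, and on $J$ we have $2|\cos(\theta/2)|<1$.) With $z=e^{\pm i\psi}$, where $\psi\in(0,\pi)$ and $\cos\psi=-2\cos(\theta/2)$, the branch with the minus sign has
$$\varphi=\frac\theta2-\psi,\qquad \varphi'=\frac12+\frac{\sin(\theta/2)}{\sin\psi},\qquad \frac{\sin^2(\theta/2)}{\sin^2\psi}=\frac{1-u}{1-4u},\quad u=\cos^2(\theta/2)\in[0,\tfrac14).$$
The last quotient increases strictly from $1$ at $u=0$ (that is, $\theta=\pi$) to $\infty$ as $u\to\frac14$ (the ends of $J$). So $\varphi'\ge\frac32$, and $\varphi'\to+\infty$ at both ends. For $n=1$, $h'\le-\frac12$ and $h$ is decreasing. For every $n\ge2$, $h'(\pi)=n-\frac32>0$ while $h'\to-\infty$ at both ends: $h$ goes down, up, down, with exactly two critical points, given by $\frac{1-u}{1-4u}=(n-\frac12)^2$. They move toward the ends of $J$ as $n$ grows, and never disappear.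

The picture also shows what would suffice. On a stretch $K$ where $h$ decreases, its total drop is $\Delta_K\varphi-n|K|\le\Delta_K\varphi$, where $\Delta_K\varphi$ is the change of $\varphi$ along $K$. If $\varphi$ is bounded on $J$, this is bounded whatever $n$ is. So decreasing stretches are harmless provided their number is bounded independently of $n$. We need two things: $\varphi$ stays bounded up to the ends of $J$, and the number of critical points of $h$ has a bound not depending on $n$.

The second is the heart of the matter. The equation $h'=0$, i.e. $\varphi'=n$, changes with $n$, but it is algebraic: differentiating $Q(x,y_j(x))=0$ along the branch, we shall find that it forces the point $(x,y_j(x))$ to lie on the curve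
$$R_n(x,y):=xQ_x+n\,yQ_y=0 .$$
The number $n$ enters $R_n$ as a coefficient and not as an exponent. So the degree of $R_n$ does not grow, and Bézout bounds the common zeros of $Q$ and $R_n$ uniformly in $n$. For $P_2$ we have $R_n=x(2y+1)+2ny(y+x+1)$, of degree $2$ for all $n\geq 1$; Bézout gives at most $4$ common zeros, consistent with the two critical points found by hand.

## 5. Reduction to one irreducible factor, and two bounds uniform in $n$

**Step 1: reduce to an irreducible polynomial.** The purpose is to have distinct branches and to be able to use Bézout. Factor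
$$P=p(x)\,y^s\prod_iQ_i^{e_i},$$
with $Q_i$ irreducible over $\mathbb C$, $\deg_yQ_i\ge1$, $Q_i$ not a constant times $y$. Then $F_n=p(x)\,x^{ns}\prod_iQ_i(x,x^n)^{e_i}$. The quantities $I,U,O,\deg$ are additive over products. So are $\nu^<,\nu^=,\nu^>$ (for all but finitely many $e^{i\theta}$), hence $\iota,\upsilon,\omega$ and $\deg_y$. The factor $p(x)$ contributes $O(1)$ to all zero counts and to the degree, and contributes no roots in $y$ where $p(e^{i\theta})\ne0$. The factor $y$ gives $x^n$, with $I=n=\deg$ and $U=O=0$, and it has $\nu^<=1$, $\nu^==\nu^>=0$; so it satisfies Theorem 1 with no error. Thus it suffices to prove the four asymptotic formulas for one irreducible $Q$ with $q:=\deg_yQ\ge1$ and $Q\ne cy$.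

Fix such a $Q$. Put $p=\deg_xQ$ (the polynomial $p(x)$ above will not be used again), $Q=\sum_{j=0}^qa_j(x)y^j$, let $N$ be the number of monomials of $Q$, and $f_n(x)=Q(x,x^n)$. All $O(1)$'s depend only on $Q$, and always $n>p$. Then
$$(a,b)\mapsto a+nb\quad\text{is injective on } 0\le a\le p,\ b\ge0. \tag{3}$$
So $f_n\ne0$ has exactly $N$ terms. Moreover $\deg f_n=nq+\deg a_q=nq+O(1)$, since a monomial with $b\le q-1$ gives an exponent at most $p+n(q-1)<nq$. This is the degree formula.

**Step 2: bound multiplicities.** The purpose is to pass between distinct zeros and zeros with multiplicity at bounded cost per point.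

**Lemma 3.** Every nonzero root of $f_n$ has multiplicity at most $N-1$.

**Proof.** Write $f_n=\sum_{i=1}^Nc_ix^{e_i}$ with distinct $e_i$ and $c_i\ne0$. Suppose $x_0\ne0$ is a root of multiplicity at least $N$. For $0\le r\le N-1$, $(x\,d/dx)^rf_n$ is a combination of derivatives of $f_n$ of order at most $r$, with polynomial coefficients, so it vanishes at $x_0$:
$$\sum_{i=1}^Ne_i^r\,(c_ix_0^{e_i})=0\qquad(0\le r\le N-1).$$
The matrix $(e_i^r)$ is an invertible Vandermonde matrix, so all $c_ix_0^{e_i}=0$, a contradiction. $\square$

**Step 3: bound the candidates for critical points.** This is the uniform bound announced in Section 4.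

**Lemma 4.** For $n>p$, the polynomials $Q$ and $R_n=xQ_x+n\,yQ_y$ have at most $B:=(\deg Q)^2$ common zeros in $\mathbb C^2$.

**Proof.** The operator $Q\mapsto R_n$ multiplies the coefficient of $x^ay^b$ by $a+nb$. So $\deg R_n\le\deg Q$. Suppose $Q\mid R_n$, including the case $R_n=0$. By degree, $R_n=cQ$ with $c$ constant, so $a+nb=c$ for every monomial $x^ay^b$ of $Q$. By (3), $Q$ has a single monomial. Being irreducible with $\deg_yQ\ge1$, it is a constant times $y$, which is excluded. Hence $R_n\ne0$ and $Q\nmid R_n$. As $Q$ is irreducible, the two have no nonconstant common factor, and Bézout gives the bound. $\square$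

## 6. Branches over arcs of the circle

**Step 4: cut the circle at finitely many bad points.** The purpose is to have, on each remaining arc, branches that are holomorphic, distinct, nonzero, and each of constant type (inside, on, or outside $\mathbb T$).

**Definition (conjugate-reciprocal partner).** Let $\overline Q$ be $Q$ with conjugated coefficients, and
$$Q^\dagger(x,y)=x^py^q\,\overline Q(1/x,1/y).$$
It is a nonzero polynomial with $\deg_xQ^\dagger\le p$ and $\deg_yQ^\dagger\le q$.

For $Q=y-i$ we get $Q^\dagger=y(1/y+i)=1+iy=iQ$. For $Q=2y-1-x$ we get $Q^\dagger=2x-y-xy$, which is not a multiple of $Q$; substituting $y=(1+x)/2$ gives $2x-\frac12(x+1)^2=-\frac12(x-1)^2$, so the only common zero is $(1,1)$, the contact point of Section 2.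

If $Q\mid Q^\dagger$, the quotient has degree $0$ in $x$ and in $y$, so $Q^\dagger=cQ$ with $c\ne0$. Next, let $|x|=1$, $y\ne0$, $Q(x,y)=0$. Conjugating, and using $\bar x=1/x$, we get $\overline Q(1/x,\bar y)=0$, that is,
$$|x|=1,\ y\ne0,\ Q(x,y)=0\ \Longrightarrow\ Q^\dagger(x,1/\bar y)=0. \tag{4}$$
In particular, since $1/\bar y=y$ when $|y|=1$,
$$|x|=|y|=1,\ Q(x,y)=0\ \Longrightarrow\ Q^\dagger(x,y)=0. \tag{5}$$

**Definition (exceptional set).** $E\subset\mathbb T$ consists of

- the point $1$;
- the zeros on $\mathbb T$ of $a_q$, $a_0$ and $\operatorname{disc}_yQ$ (with $\operatorname{disc}=1$ if $q=1$);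
- if $Q\nmid Q^\dagger$, the $x$-coordinates on $\mathbb T$ of the common zeros of $Q$ and $Q^\dagger$.

None of the three polynomials in the second item is identically $0$: $a_q$ is a leading coefficient; $a_0\equiv0$ would give $y\mid Q$, so $Q=cy$; and $\operatorname{disc}_yQ\not\equiv0$ by Gauss's lemma and separability. In the third item, $Q$ is irreducible and does not divide $Q^\dagger$, so there are finitely many common zeros by Bézout. Hence $E$ is finite. For $P_2$: $a_q=1$, $a_0=x$, $\operatorname{disc}=4(x+1)^2-4x=4(x^2+x+1)$, and this discriminant is not a square, so $P_2$ is irreducible; also $P_2^\dagger=P_2$. So $E=\{1,e^{2\pi i/3},e^{4\pi i/3}\}$.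

Since $1\in E$, the set $\mathbb T\setminus E$ is a finite union of open arcs $J$; write $|J|$ for the length. For small $\varepsilon>0$ the sector $\{re^{i\theta}:e^{i\theta}\in J,\ |r-1|<\varepsilon\}$ contains no zero of $a_q$, $a_0$, $\operatorname{disc}_yQ$ (those on $\mathbb T$ are in $E$, the finitely many others are at positive distance from $\mathbb T$), and it is simply connected. By the implicit function theorem and monodromy, on it
$$Q(x,y)=a_q(x)\prod_{j=1}^q(y-y_j(x)),$$
with $y_j$ holomorphic, nowhere zero, pairwise distinct at every point, and $a_q\ne0$.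

**Step 5: each branch has constant type on $J$.**

**Lemma 5.** For each $J$ and $j$, exactly one of $|y_j|<1$, $|y_j|=1$, $|y_j|>1$ holds throughout $J$.

**Proof.** If $Q\nmid Q^\dagger$, a point $x\in J$ with $|y_j(x)|=1$ would give, by (5), a common zero of $Q$ and $Q^\dagger$ over $x\notin E$, which is impossible. So $|y_j|\ne1$ on $J$, and continuity decides between the two other cases.

If $Q^\dagger=cQ$, then by (4) the continuous function $1/\overline{y_j}$ on $J$ takes values among the roots $y_1(x),\dots,y_q(x)$. The sets $\{x\in J:1/\overline{y_j(x)}=y_i(x)\}$, $i=1,\dots,q$, are closed in $J$, disjoint, and cover $J$; as $J$ is connected, one of them is all of $J$. So $1/\overline{y_j}=y_i$ on $J$ for one fixed $i$. If $|y_j(x)|=1$ at some $x\in J$, then $y_i(x)=y_j(x)$, so $i=j$, and $|y_j|=1$ on all of $J$. Otherwise $|y_j|\ne1$ on $J$, and again continuity decides. $\square$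

Hence $\nu_Q^<,\nu_Q^=,\nu_Q^>$ are constant on each $J$, and
$$\upsilon_Q=\frac1{2\pi}\sum_J|J|\cdot\#\{j:|y_j|=1\text{ on }J\}, \tag{6}$$
with similar formulas for $\iota_Q$ and $\omega_Q$.

**Step 6: arguments have limits at the ends of $J$.** This gives the boundedness of $\varphi$ wanted in Section 4, and it is also needed for the argument count in Section 8.

**Lemma 6.** Any continuous $\arg y_j$ on $J$ has finite one-sided limits at the two ends of $J$. For fixed $n>p$, $x^n-y_j(x)$ has no zero in $J$ sufficiently near either end, and any continuous $\arg(x^n-y_j(x))$ on such a one-sided neighborhood has a finite limit at that end.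

**Proof.** This is Puiseux's theorem; here is the argument. Let $x_0$ be an end of $J$, and let $0<|x-x_0|<\rho$ contain no zero of $a_q$ or $\operatorname{disc}_yQ$. Put $e=q!$ and $x=x_0+t^e$ with $0<|t|<\rho^{1/e}$. Locally in $t$ the roots of $Q(x_0+t^e,\cdot)$ are $q$ distinct holomorphic functions. One loop of $t$ around $0$ is $e$ loops of $x$ around $x_0$. If one loop of $x$ permutes the roots by $\sigma$, one loop of $t$ permutes them by $\sigma^{q!}=\mathrm{id}$. So the roots are single-valued holomorphic functions $Y_1(t),\dots,Y_q(t)$ on the punctured disc. The number $w=a_qY_i$ is a root of the monic polynomial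
$$w^q+a_{q-1}w^{q-1}+a_qa_{q-2}w^{q-2}+\dots+a_q^{q-1}a_0,$$
whose coefficients are bounded near $x_0$, so $w$ is bounded. As $a_q(x_0+t^e)$ vanishes to finite order at $t=0$, $Y_i$ has at most a pole at $t=0$.

On the part of $J$ near $x_0$, on the side in question, choose a continuous branch $t(x)$ of $(x-x_0)^{1/e}$. The continuous, pairwise distinct functions $Y_i(t(x))$ list all roots, so $y_j=Y_i\circ t$ for one $i$. Thus $y_j$ is a meromorphic function of $t$ at $0$, and so is $x^n-y_j=(x_0+t^e)^n-Y_i(t)$. The first is not identically zero because $y_j$ has no zero on $J$. The second is not, because otherwise $f_n(x)=Q(x,x^n)$ would vanish on an arc, contradicting $f_n\ne0$. So each has the form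
$$c\,t^r\,(1+t\,g(t)),\qquad c\ne0,\ r\in\mathbb Z,\ g\text{ holomorphic at }0 .$$
In particular there are no zeros for small $t\ne0$. Finally, with $x=e^{i\theta}$, $x_0=e^{i\theta_0}$,
$$x-x_0=2i\sin\tfrac{\theta-\theta_0}2\;e^{i(\theta+\theta_0)/2}, \tag{7}$$
so a continuous $\arg(x-x_0)$ is a constant plus $\theta/2$ on one side of $x_0$, and has a limit. Hence $\arg t=\frac1e\arg(x-x_0)+\text{const}$ has a limit, and so does $\arg c+r\arg t+\arg(1+tg(t))$. $\square$

For an open arc $K$ and a nonvanishing continuous $g$ on $K$ we write $\Delta_K\arg g$ for the total change of a continuous argument along $K$ in the direction of increasing $\theta$, when the end limits exist; similarly $\Delta_K\psi$ for a real function $\psi$.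

## 7. Counting the unimodular zeros

**Step 7: prove $U(f_n)=n\upsilon_Q+O(1)$.** By Lemma 3 the zeros located at points of $E$ contribute at most $|E|(N-1)=O(1)$. Consider an arc $J$. There $f_n(x)=a_q(x)\prod_j(x^n-y_j(x))$. Since $a_q\ne0$ and the $y_j$ are distinct, a zero $x\in J$ of $f_n$ satisfies $x^n=y_j(x)$ for exactly one $j$. Then $|y_j(x)|=1$, so $|y_j|=1$ on $J$ by Lemma 5. Fix such a pair $(J,j)$ and write
$$y_j(e^{i\theta})=e^{i\varphi(\theta)},\qquad h(\theta)=n\theta-\varphi(\theta),$$
with $\varphi$ real-analytic on $J$. By Lemma 6, $\varphi$ has finite limits at the ends of $J$, so its oscillation $V=\sup_J\varphi-\inf_J\varphi$ is finite; it does not depend on $n$. The zeros belonging to $j$ are the $\theta$ with $h(\theta)\in2\pi\mathbb Z$.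

**Step 7a: $h$ has at most $B$ critical points on $J$.** Differentiating $y_j(e^{i\theta})=e^{i\varphi}$ in $\theta$ gives $ix\,y_j'(x)=i\varphi'y_j(x)$, so
$$\varphi'=\frac{x\,y_j'(x)}{y_j(x)}\qquad(x=e^{i\theta}). \tag{8}$$
Differentiating $Q(x,y_j(x))=0$ gives $Q_x+Q_y\,y_j'=0$ at $(x,y_j(x))$. Multiplying by $x$ and inserting (8),
$$xQ_x+\varphi'\,yQ_y=0\quad\text{at }(x,y_j(x)).$$
If $h'(\theta)=0$, then $\varphi'=n$, so $R_n(x,y_j(x))=0$, and also $Q(x,y_j(x))=0$. Different $\theta$ give different $x$, so Lemma 4 allows at most $B$ such $\theta$.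

**Step 7b: count the crossings.** The critical points cut $J$ into at most $B+1$ open intervals $K$, on each of which $h$ is strictly monotone. Then $h$ maps $K$ bijectively onto an open interval of length $|\Delta_Kh|$, and an open interval of length $\ell$ contains $\ell/2\pi$ multiples of $2\pi$ up to an error of at most $1$. The critical points themselves add at most $B$ crossings. So the number of distinct zeros in $J$ belonging to $j$ is
$$\frac1{2\pi}\sum_K|\Delta_Kh|+O(1),$$
with an error at most $(B+1)+B$. Next,
$$\sum_K|\Delta_Kh|=\Delta_Jh+2\sum_{K\text{ decreasing}}|\Delta_Kh|,\qquad \Delta_Jh=n|J|-\Delta_J\varphi,\qquad|\Delta_J\varphi|\le V.$$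
On a decreasing $K$,
$$0\le|\Delta_Kh|=-\Delta_Kh=\Delta_K\varphi-n|K|\le V .$$
There are at most $B+1$ such $K$, so $\sum_K|\Delta_Kh|=n|J|+O(1)$. The number of distinct zeros in $J$ belonging to $j$ is therefore $\frac{n|J|}{2\pi}+O(1)$.

**Step 7c: restore multiplicities.** Let $x\in J$ be such a zero. Near $x$ the factors $a_q$ and $x^n-y_i$, $i\ne j$, do not vanish, so the multiplicity of $x$ for $f_n$ is that of $z^n-y_j(z)$ at $z=x$. It is $1$ unless $nx^{n-1}=y_j'(x)$. Multiplying by $x$ and dividing by $x^n=y_j(x)$, this says $n=\varphi'$ by (8), i.e. $h'=0$. That happens at most $B$ times, and by Lemma 3 each time the multiplicity is at most $N-1$. So multiplicities change the count by $O(1)$.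

Summing over the finitely many pairs $(J,j)$ with $|y_j|=1$ on $J$, and using (6), we get $U(f_n)=n\upsilon_Q+O(1)$.

At this point the conjecture is already proved. By Step 1, $U(F_n)=n\upsilon_P+O(1)$ and $\deg F_n=nD+O(1)$, so
$$C(P(x,x^n))=1-\frac{U(F_n)}{\deg F_n}=1-\frac{n\upsilon_P+O(1)}{nD+O(1)}=1-\frac{\upsilon_P}D+O(1/n).$$
What remains for Theorem 1 is to separate internal from external zeros.

## 8. Internal zeros from the change of argument

**Step 8: an argument principle that tolerates zeros on the circle.** The usual argument principle needs $f\ne0$ on $\mathbb T$; a unimodular zero counts one half.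

**Lemma 7.** Let $f\ne0$ be a polynomial and $Z\subset\mathbb T$ a finite nonempty set containing all zeros of $f$ on $\mathbb T$. Then
$$\frac1{2\pi}\sum_K\Delta_K\arg f=I(f)+\tfrac12U(f),$$
where $K$ runs over the components of $\mathbb T\setminus Z$.

**Proof.** End limits exist, since near an end $x_0$ we have $f=(x-x_0)^rg$ with $g(x_0)\ne0$, and (7) applies. Both sides are additive over products and vanish for constants, so let $f=x-\alpha$. If $|\alpha|<1$, then $e^{i\theta}-\alpha=e^{i\theta}(1-\alpha e^{-i\theta})$, and the second factor has positive real part, so its principal argument is continuous and returns to its initial value after one turn. The changes over the $K$ add up to $2\pi$. If $|\alpha|>1$, then $e^{i\theta}-\alpha=-\alpha(1-e^{i\theta}/\alpha)$, and in the same way the changes add up to $0$. If $\alpha=e^{i\theta_0}$, then $\alpha\in Z$, and by (7) a continuous argument on $(\theta_0,\theta_0+2\pi)$ is $\frac\pi2+\frac{\theta+\theta_0}2$, since the sine is positive there. The changes add up to $\pi$. $\square$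

**Step 9: compute the argument of $f_n$ branch by branch.** Apply Lemma 7 to $f_n$ with $Z=E\cup\{\text{zeros of }f_n\text{ on }\mathbb T\}$. Each component $K$ lies in one arc $J$, and on it
$$\arg f_n=\arg a_q+\sum_j\arg(x^n-y_j).$$
All end limits exist: at an end of $J$ by Lemma 6, and at a point of $Z$ inside $J$ because $x^n-y_j$ is holomorphic there and not identically zero, so it behaves like $(x-x_0)^r$ times a nonvanishing function. We sum each term over the components $K\subset J$.

- The factor $a_q$ does not vanish on $J$, so its contribution is $\Delta_J\arg a_q$, which does not depend on $n$. It is $O(1)$.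
- If $|y_j|<1$ on $J$, then $x^n-y_j=x^n(1-y_jx^{-n})$ does not vanish on $J$, and the second factor has positive real part, so its argument changes by at most $\pi$ along $J$. The contribution is $n|J|+O(1)$.
- If $|y_j|>1$ on $J$, then $x^n-y_j=-y_j(1-x^n/y_j)$, and again the last factor has positive real part. The contribution is $\Delta_J\arg y_j+O(1)=O(1)$, by Lemma 6.
- If $|y_j|=1$ on $J$, then $x^n-y_j=2i\sin\bigl(\frac{n\theta-\varphi}2\bigr)e^{i(n\theta+\varphi)/2}$. On each $K$ there is no zero of $f_n$, so the sine has constant sign, and the change of argument is $\frac12\Delta_K(n\theta+\varphi)$. Summing over $K\subset J$, the contribution is $\frac12(n|J|+\Delta_J\varphi)=\frac12n|J|+O(1)$.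

Adding over all $J$ and $j$, dividing by $2\pi$, and using (6) and its analog for $\iota_Q$,
$$I(f_n)+\tfrac12U(f_n)=n\bigl(\iota_Q+\tfrac12\upsilon_Q\bigr)+O(1).$$

**Step 10: conclude.** With Step 7 we get $I(f_n)=n\iota_Q+O(1)$. Since $I+U+O=\deg f_n=nq+O(1)$ and $\iota_Q+\upsilon_Q+\omega_Q=q$, also $O(f_n)=n\omega_Q+O(1)$. By Step 1 the four formulas hold for $P$. The formula for $C$ was derived at the end of Section 7, and the integral expression for $L(P)$ is $1-\upsilon_P/D=(\iota_P+\omega_P)/D$ written out. This proves Theorem 1, hence Corollary 2 and the conjecture. $\blacksquare$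

## 9. The rate $1/n$, and when $L(P)=1$

**Proposition 8.** The rate $O(1/n)$ in Theorem 1 is optimal, even for reciprocal $P$.

**Proof.** Let $P=(x+2)(2x+1)(y+1)$. Then $x^2y\,P(1/x,1/y)=(1+2x)(2+x)(1+y)=P$. The only root in $y$ is $-1$ for almost every $x$, so $\upsilon_P=1=D$ and $L(P)=0$. The polynomial $(x+2)(2x+1)(x^n+1)$ has degree $n+2$ and exactly $n$ unimodular zeros, so $C(P(x,x^n))=\frac2{n+2}$. $\square$

**Proposition 9.** Let $D\ge1$. The following are equivalent:

1. $L(P)=1$.
2. $U(P(x,x^n))$ is bounded as $n\to\infty$.
3. No irreducible factor $Q$ of $P$ with $\deg_yQ\ge1$ has infinitely many zeros in $\mathbb T\times\mathbb T$.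

Otherwise $U(P(x,x^n))$ grows linearly, with slope $\upsilon_P>0$.

**Proof.** By Theorem 1, $L(P)=1$ iff $\upsilon_P=0$ iff $U(F_n)=O(1)$; and if $\upsilon_P>0$, the growth is linear with that slope. For the equivalence of 1 and 3, $\upsilon_P$ is the sum of the $\upsilon_Q$ over the irreducible factors $Q$ with $\deg_yQ\ge1$, with multiplicity. The factor $y$ has no zeros on $\mathbb T\times\mathbb T$, and $\upsilon_y=0$. Let $Q\ne cy$ be another one. Then $Q(x_0,\cdot)\not\equiv0$ for every $x_0$, since otherwise $(x-x_0)\mid Q$ and $\deg_yQ=0$. So only finitely many zeros of $Q$ have $x\in E$. If $Q$ has infinitely many zeros on $\mathbb T\times\mathbb T$, one of them has $x\notin E$, and by Lemma 5 a branch is unimodular on a whole arc, so $\upsilon_Q>0$. If $Q$ has only finitely many, no branch is unimodular on an arc, so $\upsilon_Q=0$. $\square$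

In particular, $L(P)=1$ whenever no irreducible factor $Q$ of $P$ with $\deg_yQ\ge1$ satisfies $Q^\dagger=cQ$: for such $Q$, $Q\nmid Q^\dagger$, and by (5) the zeros of $Q$ on $\mathbb T\times\mathbb T$ are among the finitely many common zeros of $Q$ and $Q^\dagger$. At the other extreme, $L(P)=0$ means $\upsilon_P=D$; as the branch counts are step functions off a finite set, this holds iff for all but finitely many $x\in\mathbb T$ all $D$ roots of $P(x,\cdot)$ are unimodular.

## 10. Which numbers are limits

**Proposition 10.** The set of values of $L$ is exactly $[0,1]$, and all of them already occur for real reciprocal polynomials of degree two in $y$.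

**Proof.** Clearly $0\le L\le1$. By (2), $L(P_c)=1-\upsilon_{P_c}/2=\frac2\pi\arccos(1/c)$, which takes every value in $[0,1)$ as $c$ runs over $[1,\infty)$. Also $L(y^2+3y+1)=1$ by Section 2, and $y^2+3y+1$ is reciprocal with $m=0$, $k=2$. $\square$

In particular $L(P_2)=\frac2\pi\cdot\frac\pi3=\frac23$, the limit of the jumping sequence $\frac12,\frac14,\frac56,\dots$ of Section 2.

**Proposition 11.** If $P$ has algebraic coefficients and $D\ge1$, then $L(P)$ is rational or transcendental. Both cases occur for reciprocal integer polynomials.

**Proof.** $P$ factors over $\overline{\mathbb Q}$ into factors that stay irreducible over $\mathbb C$. For such a factor $Q$ with $\deg_yQ\ge1$, $Q\ne cy$, the points of $E$ are algebraic: they are $1$, zeros of the polynomials $a_q,a_0,\operatorname{disc}_yQ$ with algebraic coefficients, and coordinates of common zeros of the coprime polynomials $Q,Q^\dagger$ with algebraic coefficients (eliminate $y$ by a resultant). So $e^{i|J|}$, a quotient of two points of $E$, is algebraic for every arc $J$. By (6) and additivity, $2\pi D\,L(P)=2\pi D-2\pi\upsilon_P$ is,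 modulo $2\pi\mathbb Z$, an integer combination of such lengths $|J|$. Therefore $e^{2\pi iD\,L(P)}$ is algebraic. It is a value of $(-1)^{2D\,L(P)}$. The Gelfond–Schneider theorem says that if $a\ne0,1$ is algebraic and $b$ is algebraic and irrational, then every value of $a^b$ is transcendental. So $2D\,L(P)$ is not an irrational algebraic number, and neither is $L(P)$.

For the examples, $L(P_2)=\frac23$ is rational. Suppose $L(P_3)=\frac2\pi\arccos\frac13$ were rational. Then $\psi=\arccos\frac13$ is a rational multiple of $\pi$, so $\frac23=2\cos\psi=e^{i\psi}+e^{-i\psi}$ is a sum of two roots of unity, hence an algebraic integer. But a rational algebraic integer is an integer, a contradiction. So $L(P_3)$ is irrational, and by the first part it is transcendental. $\square$
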